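# A Hopfian torsion group with infinite non-singular string number

All groups are abelian, $\mathbb N=\{0,1,2,\dots\}$, $\mathbb N_+=\mathbb N\setminus\{0\}$, and $\mathfrak c=2^{\aleph_0}$. For a group $X$ and a prime $p$ put $X[p^k]=\{x\in X:p^kx=0\}$. Everything takes place in ZFC.

## 1. Finite rings $B_n$ and the torsion part of their product

Fix a prime $p$. There are irreducible polynomials of every degree over $\mathbb F_p$, so for each $n\ge 1$ we can choose a monic $q_n\in\mathbb Z[s]$ of degree $n+1$ that is irreducible mod $p$. Put
$$B_n=\mathbb Z[s]/(p^n,q_n),\qquad B=\bigoplus_{n\ge1}B_n,\qquad \bar B=t\Big(\prod_{n\ge1}B_n\Big),$$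
where $t$ denotes the torsion part. For $p=2$ one may take $q_1=s^2+s+1$ and $q_2=s^3+s+1$; then $B_1$ is the field with four elements and $B_2=(\mathbb Z/4)[s]/(s^3+s+1)$ has $64$ elements.

What this is for: we shall build a group $G$ with $B\le G\le\bar B$. Multiplication by $s$ will be an automorphism of $G$ with many infinite orbits, while $G$ is chosen so carefully that its endomorphisms are nearly multiplications by elements of one discrete valuation ring, so that a surjective endomorphism of $G$ has to be injective. Section 2 states the problem that this solves. First, here are the properties of $B$ and $\bar B$ that are used throughout.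

Since $q_n$ is monic of degree $n+1$, $B_n$ is a free $\mathbb Z/p^n$-module with basis $1,s,\dots,s^n$. Hence $B_n[p^k]=p^{n-k}B_n$ for $k\le n$, and $B_n[p^k]=B_n$ for $k\ge n$. The quotient $B_n/pB_n=\mathbb F_p[s]/(\bar q_n)$ is a field and $p$ is nilpotent in $B_n$, so $B_n$ is local with maximal ideal $pB_n$: every element outside $pB_n$ is a unit.

**Fact 1 (units).** If $f\in\mathbb Z[s]\setminus p\mathbb Z[s]$ and $n\ge\deg f$, then $f$ is invertible in $B_n$. Also $s$ is invertible in every $B_n$.

Indeed $\bar f\in\mathbb F_p[s]$ is nonzero of degree at most $n<n+1=\deg\bar q_n$, so $\bar q_n\nmid\bar f$, so $f\notin pB_n$. For $s$ use $\deg s=1\le n$. This is why the degrees of the $q_n$ grow.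

**Fact 2 (divisibility by $p^N$).** $p^N\bar B=\{x\in\bar B:x_n\in p^NB_n\text{ for all }n\}$. Elements of $p^N\bar B$ have zero coordinates at all $n\le N$. Moreover $B\cap p^N\bar B=p^NB$.

Each $B_n$ is a $p$-group, so an element of $\bar B$ is killed by a power of $p$. If $x_n=p^Ny_n$ for all $n$ and $p^kx=0$, then $p^{k+N}y=0$, so $y=(y_n)\in\bar B$ and $x=p^Ny$. The other inclusion is clear. Since $p^NB_n=0$ for $n\le N$, the second claim follows. If $x\in B\cap p^N\bar B$, choose $y_n=0$ wherever $x_n=0$; then $y\in B$.

**Fact 3 (compactness).** Let $V_k:=\bar B[p^k]=\prod_nB_n[p^k]$, with the product topology of the finite discrete groups $B_n[p^k]$. Then: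

1. $V_k$ is a compact Hausdorff group, and the subgroups $(p^N\bar B)[p^k]$, $N\in\mathbb N$, form a base of neighborhoods of $0$ consisting of open subgroups of finite index.
2. Every endomorphism of $\bar B$ maps $V_k$ into $V_k$ continuously.
3. $B[p^k]$ is dense in $V_k$, so an endomorphism of $\bar B$ is determined by its restriction to $B$. Hence $|\mathrm{End}(\bar B)|\le\mathfrak c$.

For 1, note that $B_n[p^k]=p^{n-k}B_n\subseteq p^NB_n$ when $n\ge N+k$. So by Fact 2 the group $(p^N\bar B)[p^k]$ contains all elements of $V_k$ supported on $\{n\ge N+k\}$, and is contained in the set of those supported on $\{n>N\}$. For 2, an endomorphism maps $(p^N\bar B)[p^k]$ into itself for every $N$, which gives continuity at $0$ and hence everywhere. For 3, truncations of $x\in V_k$ to finitely many coordinates lie in $B[p^k]$ and converge to $x$. Since $B$ is countable and $|\bar B|\le\mathfrak c$, there are at most $\mathfrak c^{\aleph_0}=\mathfrak c$ maps $B\to\bar B$.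

**Fact 4.** $D:=\bar B/B$ is divisible.

Let $x\in V_k$. For $n>k$ we have $x_n\in p^{n-k}B_n\subseteq pB_n$, say $x_n=pw_n$. Put $w_n=0$ for $n\le k$. Then $p^{k+1}w=0$, so $w\in\bar B$, and $x-pw$ is supported on $n\le k$, so it lies in $B$. Thus $D=pD$, and a $p$-group with this property is divisible.

## 2. Strings, Hopfian groups, and two theorems

**Definition (strings).** Let $\phi:G\to G$ be an endomorphism. A sequence $S=\{x_n\}_{n\in\mathbb N}\subseteq G$ is

- a *pseudostring* of $\phi$ if $\phi(x_n)=x_{n-1}$ for every $n\in\mathbb N_+$;
- a *string* of $\phi$ if it is a pseudostring with pairwise distinct elements;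
- a *singular string* of $\phi$ if it is a string and $\phi^j(x_0)=\phi^k(x_0)$ for some $j\ne k$ in $\mathbb N$.

A *non-singular string* is a string that is not singular.

So a non-singular string is a backward orbit without repetition whose starting point has an infinite forward orbit. Three examples:

- A constant sequence at a fixed point of $\phi$ is a pseudostring and not a string.
- Let $\phi$ be multiplication by $p$ on $\mathbb Z(p^\infty)$, with generators $c_n$ of order $p^n$ such that $pc_n=c_{n-1}$ and $c_0=0$. Then $\{c_n\}$ is a string, and it is singular because $\phi(c_0)=c_0$.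
- Let $\phi$ be the shift $e_i\mapsto e_{i-1}$ on $\bigoplus_{i\in\mathbb Z}\mathbb Z(p)e_i$. Then $\{e_n\}_{n\in\mathbb N}$ is a non-singular string.

**Definition (string numbers).** The *non-singular string number* of $\phi$ is
$$ns(\phi)=\sup\{|\mathcal F|:\mathcal F\text{ is a family of pairwise disjoint non-singular strings of }\phi\},$$
set equal to the symbol $\infty$ when the supremum is infinite, and $ns(G)=\sup\{ns(\phi):\phi\in\mathrm{End}(G)\}$.

For the shift above, the strings $\{e_n+e_{n+j}\}_{n\in\mathbb N}$, $j\ge1$, are non-singular and pairwise disjoint (the support $\{n,n+j\}$ determines $j$), so $ns(\phi)=\infty$. It is known that $ns(\phi)\in\{0,\infty\}$ for every endomorphism of an abelian group, hence $ns(G)\in\{0,\infty\}$. We use this only once, in Section 12.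

**Definition (Hopfian).** A group is *Hopfian* if each of its surjective endomorphisms is injective, and *co-Hopfian* if each of its injective endomorphisms is surjective.

The problem, whose source is Anna Giordano Bruno, Simone Virili, "String numbers of abelian groups", arXiv:1006.5206 (2010), asks: is there a Hopfian torsion group $G$ with $ns(G)=\infty$?

**Theorem A.** For every prime $p$ there are an abelian $p$-group $G$ with $|G|=\mathfrak c$ and an automorphism $\varphi$ of $G$ such that

1. an endomorphism of $G$ is surjective if and only if it is injective; in particular $G$ is Hopfian (and also co-Hopfian);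
2. $\varphi$ has infinitely many pairwise disjoint non-singular strings, so $ns(G)=\infty$.

**Theorem B.**

- (a) For every $p$ there are $2^{\mathfrak c}$ pairwise non-isomorphic groups as in Theorem A.
- (b) Conversely, let $G$ be any Hopfian torsion group with $ns(G)=\infty$. Then some $p$-component $G_p$ satisfies $ns(G_p)=\infty$; this $G_p$ is uncountable, and $|G|\le\mathfrak c$. So there are no countable examples and none larger than those of Theorem A.

## 3. Trial groups: sums of cyclic groups, $B$ and $\bar B$

Hopficity and non-singular strings pull in opposite directions, as small cases show.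

A finite group is Hopfian and has no strings. The group $\bigoplus_\ell\mathbb Z/\ell$ over all primes $\ell$ is an infinite Hopfian torsion group: an endomorphism preserves each finite component, so if it is surjective, it is surjective and hence injective on each component. But every orbit of an endomorphism is finite, so $ns=0$. At the other end, the shift on $\bigoplus_{i\in\mathbb Z}\mathbb Z(p)e_i$ has non-singular strings, but this group is not Hopfian: relabel the basis by $\mathbb N$ and send $e_0\mapsto0$, $e_{i+1}\mapsto e_i$.

A tempting way to force Hopficity is to make the endomorphisms so rigid that they are essentially multiplications by integers. That kills the strings: if $\phi$ is multiplication by an integer on a torsion group, the orbit of $x$ stays in the finite group $\langle x\rangle$, so there is no non-singular string. We need a larger ring of "scalars", containing an element with infinite orbits. In $\bar B$ multiplication by $s$ is such an element. Take $y=(p^{n-1}\cdot1)_n\in\bar B[p]$. If $s^my=s^iy$ with $m>i$, then, $s$ being invertible, $p^{n-1}(s^{m-i}-1)=0$ in $B_n$, so $s^{m-i}-1\in pB_n$,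 for all $n$; this contradicts Fact 1 for $n\ge m-i$. On $B$, in contrast, multiplication by $s$ has only finite orbits, since each element lies in a finite sum $\bigoplus_{n\le N}B_n$, which is invariant.

So the first thing to try is $G=\bar B$. It fails at Hopficity, and so does $B$. Write $x_n=\sum_{j=0}^nx_{n,j}s^j$ with $x_{n,j}\in\mathbb Z/p^n$, and define an endomorphism $\sigma$ of $\bar B$ by
$$(\sigma x)_{n,0}=x_{n+1,0}\bmod p^n,\qquad(\sigma x)_{n,j}=x_{n,j}\quad(1\le j\le n).$$
It is surjective on $\bar B$: if $p^ky=0$, lift $y_{n,0}$ to $z_{n+1}\in\mathbb Z/p^{n+1}$; then $p^kz_{n+1}\in p^n\mathbb Z/p^{n+1}$, so $p^{k+1}z_{n+1}=0$. Hence the element $x$ with $x_{n+1,0}=z_{n+1}$, $x_{1,0}=0$ and $x_{n,j}=y_{n,j}$ for $j\ge1$ is torsion, and $\sigma x=y$. Choosing the lift $0$ of $0$ shows that $\sigma$ also maps $B$ onto $B$. But $\sigma$ kills the nonzero element $p\cdot1\in B_2$.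

What we want is a group $G$ strictly between $B$ and $\bar B$ that is invariant under multiplication by $s$ and not under maps like $\sigma$. The next section names the ring of multiplications that we keep.

## 4. The discrete valuation ring $S$ acting on $\bar B/B$

Let $S=\mathbb Z[s]_{(p)}$ be the localization of $\mathbb Z[s]$ at the prime ideal $p\mathbb Z[s]$. It is a countable discrete valuation domain with uniformizer $p$, valuation $v$ and residue field $S/pS=\mathbb F_p(s)$. Its elements are fractions $g/f$ with $f\notin p\mathbb Z[s]$; the units are those with also $g\notin p\mathbb Z[s]$.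

**Definition ($\hat a$).** For each $a\in S$ fix a representation $a=g/f$ with $f\notin p\mathbb Z[s]$ (for $a=1$ take $1/1$). Let $\hat a\in\mathrm{End}(\bar B)$ act on coordinate $n$ as multiplication by $gf^{-1}\in B_n$ if $n\ge\deg f$, and as $0$ if $n<\deg f$.

By Fact 1 this makes sense. For example, represent $a=1/q_2$ in this way. Then $\hat a$ is $0$ on $B_1$ and $B_2$ and is multiplication by $q_2^{-1}$ on $B_n$ for $n\ge3$. In $B_2$ the element $q_2$ is $0$, so no choice of multiplier there could invert it: $S$ cannot act on $\bar B$ in this way, but the defect sits in finitely many coordinates.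

If $g/f=g'/f'$, then $gf'=g'f$ in $\mathbb Z[s]$, so the multipliers agree in $B_n$ for $n\ge\max(\deg f,\deg f')$. Therefore $\widehat{a+b}$ and $\hat a+\hat b$ agree on all but finitely many coordinates, and so do $\widehat{ab}$ and $\hat a\hat b$; by Fact 2 they agree on $p^N\bar B$ for all large $N$. Since $\hat aB\subseteq B$, each $\hat a$ induces an endomorphism of $D=\bar B/B$, and finitely many coordinates do not matter there. So $D$ becomes an $S$-module, on which integers act as usual and $s$ acts as multiplication by $s$. We write $\bar x$ for the image of $x$ in $D$.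

**(L1)** *If $a\in S$ is a unit, then for all large $N$ the map $\hat a$ is a bijection of $p^N\bar B$ onto itself, with inverse the restriction of $\widehat{a^{-1}}$. Hence $\ker\hat a\cap\bar B[p]$ is finite.*

Write $a=g/f$ with $f,g\notin p\mathbb Z[s]$. For large $n$ the multipliers of $\hat a$ and $\widehat{a^{-1}}$ in $B_n$ are mutually inverse units of $B_n$, and multiplication by a unit preserves $p^NB_n$. For large $N$ only such $n$ matter on $p^N\bar B$. The kernel of $\hat a$ meets $p^N\bar B$ in $0$, so $\ker\hat a\cap\bar B[p]$ embeds in $\bar B[p]/(p^N\bar B)[p]$, which is finite by Fact 3.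

**(L2)** *If $a=p^ru$ with $u$ a unit, then $\hat a=p^r\hat u$ on $p^N\bar B$ for all large $N$.*

This is the compatibility with products just noted.

**(L3)** *If $\hat a$ vanishes on $(p^N\bar B)[p^k]$ for some $N$, then $a\in p^kS$.*

Otherwise $a=p^ru$ with $u$ a unit and $r<k$. Choose $N'\ge N$ so large that $\hat a=p^r\hat u$ on $p^{N'}\bar B$ and $\hat u$ is injective there. Take $n\ge N'+k$ and $x=p^{n-k}\cdot1\in B_n$. It has order $p^k$ and lies in $(p^{N'}\bar B)[p^k]\subseteq(p^N\bar B)[p^k]$. But $\hat ax=\hat u(p^rx)\ne0$ since $p^rx\neq0$, a contradiction.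

## 5. Endomorphisms that are not locally given by $S$

**Definition (bad).** Call $\psi\in\mathrm{End}(\bar B)$ *bad at $k\ge1$* if there is no pair $(a,N)\in S\times\mathbb N$ with $\psi=\hat a$ on $(p^N\bar B)[p^k]$. Call $\psi$ *bad* if it is bad at some $k$.

For instance, $\hat a$ is never bad, and neither is the projection onto a single coordinate $n$: it agrees with $\hat 0$ on $p^n\bar B$. The projection $\pi$ onto the even coordinates is bad at $1$. Suppose $\pi=\hat a$ on $(p^N\bar B)[p]$, which contains $B_n[p]$ for $n\ge N+1$. For large $n$, $\hat a$ is injective on $B_n[p]$ if $a$ is a unit, and is $0$ on it if $a\in pS$; but $\pi$ is the identity on $B_n[p]$ for even $n$ and $0$ for odd $n$. The map $\sigma$ of Section 3 is also bad at $1$: for $n\ge2$ it kills $p^{n-1}\cdot1\in B_n[p]$ and fixes $p^{n-1}s\in B_n[p]$, so it is neither injective nor zero on $B_n[p]$.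

The plan is now to find $G$ with $B\le G\le\bar B$, with $G/B$ a divisible $S$-submodule of $D$, such that no bad $\psi$ maps $G$ into $G$. The $S$-structure will give the strings (Section 9), and the absence of bad endomorphisms will give Hopficity (Section 10).

There are at most $\mathfrak c$ bad endomorphisms, so one tries to destroy them one at a time: given the part $K$ of $G$ built so far and a bad $\psi$, put some new $x$ into $G$ and forbid $\psi(x)$ forever. The group must remain closed under $S$ modulo $B$, so this is hopeless if $\psi(x)\in\hat ax+K$ for some $a\in S$. So for every $a\in S$ the point $x\in V_k$ must avoid all the sets $\{x:(\psi-\hat a)x=g\}$, $g\in K$, each of which is empty or a coset of $\ker((\psi-\hat a)|_{V_k})$. If $\psi$ is bad at $k$, these cosets are closed with empty interior (this is checked in Lemma 2), and if $K$ is countable, Baire's theorem produces $x$. That would be enough under the continuum hypothesis. In general, though, the construction has $\mathfrak c$ steps, $K$ becomes uncountable, and Baire's theorem says nothing about uncountable unions. This is where the naive argument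 stops.

What gets past it: the forbidden sets, though uncountable in number, are cosets of only *countably many* subgroups. For countably many subgroups one can grow a binary tree of $\mathfrak c$ points such that each coset of the $i$-th subgroup contains at most $2^i$ of them. Then fewer than $\mathfrak c$ cosets cannot cover the $\mathfrak c$ points.

## 6. A binary tree of points in a compact group

**Lemma 1.** Let $V$ be a compact Hausdorff abelian group with a countable base $U^{(0)}\supseteq U^{(1)}\supseteq\cdots$ of neighborhoods of $0$ consisting of open subgroups, and let $L_0,L_1,\dots$ be closed subgroups of infinite index. Then there are $x_\varepsilon\in V$ ($\varepsilon\in\{0,1\}^{\mathbb N}$) such that $x_\varepsilon-x_{\varepsilon'}\notin L_i$ whenever $\varepsilon\ne\varepsilon'$ agree at all coordinates $<i$. In particular each coset of $L_i$ contains $x_\varepsilon$ for at most $2^i$ indices $\varepsilon$.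

**Step 1. The $L_i$ are small.** We need that finitely many of them cannot cover an open set. If $L_i$ had an interior point, it would be an open subgroup, so of finite index by compactness, which is excluded. A finite union of closed sets with empty interior has empty interior.

**Step 2. The branching vectors.** We construct $d_n\in V$ and open subgroups $U_n$ so that adding $\pm d_n$ leads out of $L_0,\dots,L_n$, even after a perturbation by $U_n$. Put $U_{-1}=V$. Given $U_{n-1}$, Step 1 lets us choose
$$d_n\in U_{n-1}\setminus\bigcup_{i\le n}L_i .$$
Since $L_0,\dots,L_n$ are closed, there is an open subgroup $U_n\subseteq U_{n-1}\cap U^{(n)}$ with $(d_n+U_n)\cap L_i=\emptyset$ for all $i\le n$. Taking negatives, $(-d_n+U_n)\cap L_i=\emptyset$ as well.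

**Step 3. The points.** We sum along branches. Put $x_\varepsilon=\sum_n\varepsilon_nd_n$. For $m>n$ we have $d_m\in U_{m-1}\subseteq U_n\subseteq U^{(n)}$, so the partial sums form a Cauchy sequence, which converges in the compact group $V$. Suppose $\varepsilon\ne\varepsilon'$ agree at all coordinates $<i$, and let $n\ge i$ be the first place where they differ. Then
$$x_\varepsilon-x_{\varepsilon'}=\pm d_n+\sum_{m>n}(\varepsilon_m-\varepsilon_m')d_m\in\pm d_n+U_n,$$
because an open subgroup is closed, so $U_n$ contains the tail. By Step 2 the difference is not in $L_i$.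

**Step 4. Counting.** If $x_\varepsilon,x_{\varepsilon'}$ lie in the same coset of $L_i$ and $\varepsilon\ne\varepsilon'$, then $\varepsilon,\varepsilon'$ differ somewhere below $i$. So the indices belonging to one coset inject into $\{0,1\}^i$. $\square$

## 7. Adjoining an element while keeping others out

**Lemma 2.** Let $B\le K\le\bar B$ with $K/B$ a divisible $S$-submodule of $D$, let $Z\subseteq\bar B\setminus K$, and suppose $|K|,|Z|<\mathfrak c$.

- (i) There is a set $E\subseteq\bar B[p]$ with $|E|<\mathfrak c$ such that for every $k\ge1$ and $x\in\bar B[p^k]$ with $p^{k-1}x\notin E$ there is $K'\ge K$ with: $K'/B$ a divisible $S$-submodule of $D$, $x\in K'\setminus K$, $Z\cap K'=\emptyset$, $|K'|=|K|$.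
- (ii) If $\psi$ is bad, then $k$, $x$ and $K'$ in (i) can be chosen so that in addition $\psi(x)\notin K'$.

**Step 1. The exceptional set $E$.** It should contain exactly those socle elements that some unit of $S$ carries into the group generated by $K$ and the forbidden elements. Put $H=K+\langle Z\rangle$ and
$$E=\{e\in\bar B[p]:\hat ue\in H\text{ for some unit }u\in S\}.$$
Since $B\subseteq K$ is infinite, $|H|\le\max(|K|,|Z|)<\mathfrak c$ if $Z$ is infinite, and $|H|=|K|$ otherwise. For fixed $u$ and $h\in H$, the $e\in\bar B[p]$ with $\hat ue=h$ form the empty set or a coset of the finite group $\ker\hat u\cap\bar B[p]$, by (L1). As $S$ is countable, $|E|\le\aleph_0\cdot|H|<\mathfrak c$.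

**Step 2. The group $K'$.** To keep divisibility we adjoin, with $x$, a chain of $p$-power roots. Let $p^kx=0$ and $p^{k-1}x\notin E$. By Fact 4 there are $x^{(0)}=x$ and $x^{(i+1)}\in\bar B$ with $p\bar x^{(i+1)}=\bar x^{(i)}$ in $D$. Define $K'\ge B$ by
$$K'/B=K/B+\sum_{i\ge0}S\bar x^{(i)} .$$
This is an $S$-submodule. It is divisible since $K/B$ is and $a\bar x^{(i)}=p\,(a\bar x^{(i+1)})$. Since $S$ is countable and $K$ is infinite, $|K'|=|K|$. Because $\bar x^{(i)}=p^{j-i}\bar x^{(j)}$ for $j\ge i$, every element of $K'/B$ has the form $\bar g+a\bar x^{(i)}$ with $g\in K$, $a\in S$ and a single $i$.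

**Step 3. New elements avoid $H$.** The key statement is
$$\text{if }a\in S\text{ and }a\bar x^{(i)}\in H/B,\text{ then }a\in p^{i+k}S,\text{ and hence }a\bar x^{(i)}=0.\tag{1}$$
Suppose instead $a=p^cu$ with $u$ a unit and $c<i+k$. Multiplying by an integer does not lead out of the group $H/B$ (which need not be an $S$-module), so
$$p^{i+k-1-c}\,a\bar x^{(i)}=u\,p^{i+k-1}\bar x^{(i)}=u\,p^{k-1}\bar x\in H/B .$$
As $B\subseteq H$, this says $\hat u(p^{k-1}x)\in H$, contrary to $p^{k-1}x\notin E$. The last assertion holds because $p^{i+k}\bar x^{(i)}=p^k\bar x=0$.

**Step 4. End of (i).** We show $K'\cap H=K$, which keeps the forbidden elements out. Let $h\in K'\cap H$ and $\bar h=\bar g+a\bar x^{(i)}$ with $g\in K$. Then $a\bar x^{(i)}=\bar h-\bar g\in H/B$, so it is $0$ by (1), and $h\in g+B\subseteq K$. Since $Z\subseteq H\setminus K$, we get $Z\cap K'=\emptyset$. Clearly $x\in K'$. If $x$ were in $K$, then $p^{k-1}x\in K\subseteq H$ would lie in $E$ (take $u=1$; $\hat 1$ is the identity), a contradiction. So $x\in K'\setminus K$.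

**Step 5. Setting up the tree for (ii).** We list the subgroups whose cosets have to be avoided. Let $\psi$ be bad at $k$ and $V=V_k=\bar B[p^k]$. Let $L_0=V[p^{k-1}]$, and let $L_1,L_2,\dots$ enumerate the groups $\ker((\psi-\hat a)|_V)$, $a\in S$. All are kernels of continuous maps $V\to V$ (Fact 3), so they are closed. They have infinite index:

- $V/L_0\cong p^{k-1}V$, and $p^{k-1}V\supseteq\prod_{n\ge k}p^{k-1}p^{n-k}B_n=\prod_{n\ge k}p^{n-1}B_n$ is infinite.
- If $\ker((\psi-\hat a)|_V)$ had finite index, then, being closed, it would be open, and would contain some $(p^N\bar B)[p^k]$ by Fact 3. Then $\psi=\hat a$ there, contrary to badness at $k$.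

**Step 6. Choosing $x$.** We want one $x$ suitable for (i) for which no $(\psi-\hat a)x$ falls into $K$. Take the points $x_\varepsilon$ of Lemma 1. For each $e\in E$, the $x\in V$ with $p^{k-1}x=e$ form the empty set or a coset of $L_0$, which contains $x_\varepsilon$ for at most $2^0=1$ index. So at most $|E|$ indices satisfy $p^{k-1}x_\varepsilon\in E$. For the $i$-th element $a$ and each $g\in K$, the $x\in V$ with $(\psi-\hat a)x=g$ form the empty set or a coset of $L_i$. So at most $2^i|K|$ indices satisfy $(\psi-\hat a)x_\varepsilon\in K$. Altogether at most $|E|+\aleph_0|K|<\mathfrak c$ of the $\mathfrak c$ indices are excluded, and some $x=x_\varepsilon$ satisfies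
$$p^{k-1}x\notin E\quad\text{and}\quad(\psi-\hat a)x\notin K\ \text{ for all }a\in S.\tag{2}$$

**Step 7. $\psi(x)\notin K'$.** We check that adjoining the roots $x^{(i)}$ did no harm. Let $K'$ be the group of Step 2 for this $x$ and suppose $\overline{\psi(x)}=\bar g+a\bar x^{(i)}$ with $g\in K$, $a\in S$. Since $p^k\psi(x)=0$, we get $p^ka\bar x^{(i)}=-p^k\bar g\in K/B\subseteq H/B$. By (1), $p^ka\in p^{i+k}S$, so $a=p^ia''$ with $a''\in S$, and $a\bar x^{(i)}=a''p^i\bar x^{(i)}=a''\bar x$. As $B\subseteq K$, this gives $\psi(x)-\widehat{a''}x\in K$, contrary to (2). $\square$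

## 8. The transfinite construction of $G$

Bad endomorphisms exist (Section 5), and there are at most $\mathfrak c$ of them by Fact 3. Enumerate them as $\{\psi_\alpha:\alpha<\mathfrak c\}$, repetitions allowed.

**Construction.** Put $G_0=B$ and take unions at limit ordinals. At stage $\alpha<\mathfrak c$ we are given $G_\alpha$ and elements $z_\beta\notin G_\alpha$ ($\beta<\alpha$). Apply Lemma 2(ii) with $K=G_\alpha$, $Z=\{z_\beta:\beta<\alpha\}$, $\psi=\psi_\alpha$. It gives $x_\alpha$ and $G_{\alpha+1}=K'$ with $x_\alpha\in G_{\alpha+1}\setminus G_\alpha$, $z_\alpha:=\psi_\alpha(x_\alpha)\notin G_{\alpha+1}$, and $z_\beta\notin G_{\alpha+1}$ for $\beta<\alpha$. Put $G=\bigcup_{\alpha<\mathfrak c}G_\alpha$.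

The hypotheses of Lemma 2 persist by induction. The quotient $G_\alpha/B$ is a divisible $S$-submodule, since unions of chains of such are such. We have $|G_\alpha|\le\aleph_0+|\alpha|<\mathfrak c$, since successor steps do not change the cardinality and a limit stage is a union of $|\alpha|$ sets of size at most $\aleph_0+|\alpha|$. Finally $z_\beta\notin G_\gamma$ for all $\gamma>\beta$, the limit case being clear. The result has three properties.

**(G1)** *$G/B$ is a divisible $S$-submodule of $D$. So $\hat aG\subseteq G$ for all $a\in S$. Moreover $G$ is pure in $\bar B$, that is, $G\cap p^n\bar B=p^nG$ for all $n$.*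

Only purity needs an argument. Let $y\in\bar B$ with $p^ny\in G$. As $G/B$ is divisible, $p^ny=p^ng+b$ with $g\in G$, $b\in B$. Then $b=p^n(y-g)\in B\cap p^n\bar B=p^nB$ by Fact 2, so $p^ny\in p^nG$.

**(G2)** *$|G|=\mathfrak c$,* since the chain is strictly increasing of length $\mathfrak c$ and $|\bar B|\le\mathfrak c$.

**(G3)** *No bad $\psi$ satisfies $\psi(G)\subseteq G$.* Indeed $\psi=\psi_\alpha$ for some $\alpha$, and $x_\alpha\in G$ while $\psi_\alpha(x_\alpha)=z_\alpha\notin G$.

By Fact 2, $\bigcap_np^n\bar B=0$, so $G$ has no nonzero elements of infinite height; that is, $G$ is a separable $p$-group.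

Property (G3) speaks about endomorphisms of $\bar B$. The next lemma connects them with endomorphisms of $G$.

**Lemma 3 (extension).** Let $B\le G,G'\le\bar B$ with $G$ pure in $\bar B$. Every homomorphism $\gamma:G\to G'$ extends to some $\psi\in\mathrm{End}(\bar B)$.

*Proof.* We extend by continuity from $B$. For $x\in\bar B[p^k]$ let $\tau_j(x)\in B[p^k]$ be the truncation of $x$ to coordinates $\le j$. Given $m$, for $j+1\ge m+k$ we have $\tau_{j+1}(x)-\tau_j(x)\in B_{j+1}[p^k]\subseteq p^mB$, so $\gamma(\tau_{j+1}(x))-\gamma(\tau_j(x))\in(p^m\bar B)[p^k]$. By Fact 3 the sequence $(\gamma(\tau_j(x)))_j$ is Cauchy in the compact group $V_k$. Let $\psi(x)$ be its limit. It does not depend on $k$, because $V_k$ carries the topology induced from $V_{k+1}$, and $\psi$ is a homomorphism because truncations and limits are additive.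

It remains to see that $\psi$ extends $\gamma$; here purity enters. Let $x\in G[p^k]$. For $j+1\ge m+k$ all coordinates of $x-\tau_j(x)$ lie in $p^mB_n$, so by Fact 2 and purity $x-\tau_j(x)\in G\cap p^m\bar B=p^mG$. Hence $\gamma(x)-\gamma(\tau_j(x))\in p^m\bar B$. As $m$ was arbitrary, $\psi(x)=\gamma(x)$. $\square$

## 9. Infinite orbits of multiplication by $s$

Here we prove part 2 of Theorem A.

**Step 1. The automorphism.** Let $\varphi$ be coordinatewise multiplication by $s$ on $\bar B$. By Fact 1 it is an automorphism of $\bar B$ with $\varphi(B)=B$, and it induces on $D$ the action of $s\in S$. Since $s$ is a unit of $S$ and $G/B$ is an $S$-submodule, $s(G/B)=G/B$; as $B=\varphi(B)\subseteq\varphi(G)$, we get $\varphi(G)=G$. So $\varphi|_G\in\mathrm{Aut}(G)$.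

**Step 2. Many distinct elements.** We use two independent units, $s$ to move along a string and $1+s$ to pass to another string. Pick $y\in G\setminus B$ and put $y_j=(1+\varphi)^j(y)\in G$ for $j\in\mathbb N$. Let $(m,i)\ne(n,j)$ in $\mathbb Z\times\mathbb N$. Since $s$ and $1+s$ are non-associated irreducibles of $\mathbb F_p[s]$, unique factorization gives $s^m(1+s)^i\ne s^n(1+s)^j$ in $\mathbb F_p(s)=S/pS$. So
$$s^m(1+s)^i-s^n(1+s)^j$$
is a unit of $S$ and acts injectively on $D$. As $\bar y\ne0$, the images of $\varphi^m(y_i)$ and $\varphi^n(y_j)$ in $D$ differ, and therefore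
$$\varphi^m(y_i)\ne\varphi^n(y_j)\qquad\text{whenever }(m,i)\ne(n,j)\text{ in }\mathbb Z\times\mathbb N.\tag{3}$$

**Step 3. The strings.** For each $j$ the sequence $\{\varphi^{-n}(y_j)\}_{n\in\mathbb N}$ is a pseudostring of $\varphi|_G$. By (3) its elements are pairwise distinct, so it is a string. It is non-singular because the elements $\varphi^n(y_j)$, $n\in\mathbb N$, are pairwise distinct. Again by (3), the strings for different $j$ are disjoint. Hence $ns(\varphi|_G)=\infty$ and $ns(G)=\infty$.

## 10. Surjective and injective endomorphisms of $G$ coincide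

Here we prove part 1 of Theorem A. Let $\theta\in\mathrm{End}(G)$, and let $\psi\in\mathrm{End}(\bar B)$ extend it (Lemma 3).

**Step 1. One valuation attached to $\theta$.** We read off from $\theta$ a number $r\in\mathbb N\cup\{\infty\}$, the power of $p$ by which it is "locally divisible". Since $\psi(G)\subseteq G$, by (G3) $\psi$ is not bad. So for each $k\ge1$ there are $a_k\in S$, $N_k\in\mathbb N$ with
$$\psi=\hat a_k\quad\text{on }(p^{N_k}\bar B)[p^k],\tag{4}$$
and $N_k$ may be enlarged at will. For $k<l$ and $N$ large, $\widehat{a_l-a_k}=\hat a_l-\hat a_k=\psi-\psi=0$ on $(p^N\bar B)[p^k]$, so by (L3)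
$$a_l\equiv a_k\pmod{p^kS}\qquad(k<l).\tag{5}$$
If $a_k\in p^kS$ for all $k$, put $r=\infty$. Otherwise $r:=v(a_k)<k$ for some $k$. For every $l\ge r+1$, (5) gives $a_l\equiv a_k$ modulo $p^{\min(k,l)}S$ with $\min(k,l)>r$, so $v(a_l)=r$. So $r\in\mathbb N$ is unique with $v(a_l)=r$ for all $l\ge r+1$.

**Step 2. If $r=\infty$, then $\theta$ is neither injective nor surjective.** Here $\theta$ is too small. Since $a_k\in p^kS$, by (L2) (trivially if $a_k=0$) $\hat a_k$ kills $(p^N\bar B)[p^k]$ for large $N$. So after enlarging $N_k$, $\psi$ vanishes on $(p^{N_k}\bar B)[p^k]$ for every $k$. For $k=1$ this group contains $B_n[p]=p^{n-1}B_n\ne0$ for $n>N_1$, and $B_n\subseteq G$, so $\theta$ is not injective. For each $k$ the subgroup $G\cap(p^{N_k}\bar B)[p^k]$ has finite index in $G[p^k]$ by Fact 3, so $\theta(G[p^k])$ is finite. Hence $\theta(G)=\bigcup_k\theta(G[p^k])$ is countable, and $\theta$ is not surjective by (G2).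

**Step 3. Order formula for $r<\infty$.** We show that on elements of large order, $\theta$ lowers the exponent of the order by exactly $r$. Write $a_{r+1}=p^ru$ with $u$ a unit. By (L1), (L2) choose $N\ge N_{r+1}$ such that $\hat a_{r+1}=p^r\hat u$ on $p^N\bar B$ and $\hat u$ is injective there. Put $M_0=N+r+1$. Let $x\in G$ have order $p^M$ with $M\ge M_0$. Then $p^{M-r-1}x$ has order $p^{r+1}$ and lies in $p^N\bar B$, since $M-r-1\ge N$. So by (4)
$$p^{M-r-1}\theta(x)=p^r\hat u(p^{M-r-1}x)=\hat u(p^{M-1}x)\ne0,\tag{6}$$
the last because $0\ne p^{M-1}x\in p^N\bar B$. This element is killed by $p$. Hence $\theta(x)$ has order exactly $p^{M-r}$.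

**Step 4. If $1\le r<\infty$, then $\theta$ is neither injective nor surjective.** Here $\theta$ behaves like multiplication by $p^r$. By (5), $a_1\equiv a_{r+1}\equiv0\pmod{pS}$, so as in Step 2 $\psi$ vanishes on $(p^{N'}\bar B)[p]$ for some $N'$, and $\theta$ is not injective.

Suppose $\theta$ is surjective. Let $m\ge M_0$, let $y=1\in B_m$, of order $p^m$, and let $\theta(x)=y$ with $x$ of order $p^M$. If $M<M_0$, then $\theta(x)$ has order at most $p^M<p^m$, which is impossible. So $M\ge M_0$, and Step 3 gives $m=M-r$. By (6),
$$p^{m-1}y=p^{M-r-1}\theta(x)=\hat u(p^{M-1}x)\in p^{M-1}\bar B=p^{m+r-1}\bar B\subseteq p^m\bar B,$$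
using $r\ge1$. But by Fact 2 elements of $p^m\bar B$ have zero $B_m$-coordinate, whereas $p^{m-1}y\ne0$ in $B_m$, a contradiction.

**Step 5. If $r=0$: comparison with a finite group.** Now $v(a_m)=0$ for all $m\ge1$, so all $a_m$ are units. We show that for every $m\ge1$
$$\theta|_{G[p^m]}\text{ is injective}\iff\theta(G[p^m])=G[p^m].\tag{7}$$
Fix $m$. By (L1) choose $N'\ge N_m$ such that $\hat a_m$ is a bijection of $p^{N'}\bar B$ onto itself with inverse the restriction of $\widehat{a_m^{-1}}$. Let $W=G\cap(p^{N'}\bar B)[p^m]$, a subgroup of finite index in $A:=G[p^m]$. On $W$ we have $\theta=\hat a_m$. Both $\hat a_m$ and $\widehat{a_m^{-1}}$ map $G$ into $G$ by (G1), and they map $(p^{N'}\bar B)[p^m]$ into itself, so $\theta|_W:W\to W$ is bijective.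

Let $\bar\theta$ be the induced endomorphism of the finite group $A/W$.

- If $\bar\theta$ is injective and $\theta(x)=0$ with $x\in A$, then $x\in W$, so $x=0$. If $\theta|_A$ is injective and $\theta(x)\in W$ with $x\in A$, then $\theta(x)=\theta(w)$ for some $w\in W$, so $x=w\in W$. Thus $\theta|_A$ is injective if and only if $\bar\theta$ is.
- If $\bar\theta$ is surjective and $y\in A$, then $y-\theta(x)\in W=\theta(W)$ for some $x\in A$, so $y\in\theta(A)$. The converse is clear. Thus $\theta(A)=A$ if and only if $\bar\theta$ is surjective.

On the finite group $A/W$ injectivity and surjectivity are equivalent, which gives (7).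

**Step 6. If $r=0$: injective if and only if surjective.** We pass from the levels $G[p^m]$ to $G$. If $\theta$ is injective, then by (7) $\theta(G[p^m])=G[p^m]$ for all $m$, so $\theta$ is surjective.

Conversely let $\theta$ be surjective and $m\ge M_0$. Let $y\in G[p^m]$ and $y=\theta(x)$ with $x$ of order $p^M$. If $M\ge M_0$, Step 3 with $r=0$ says that $y$ has order $p^M$, so $M\le m$; otherwise $M<M_0\le m$. In both cases $x\in G[p^m]$. So $\theta(G[p^m])=G[p^m]$, and by (7) $\theta$ is injective on $G[p^m]$. This holds for all $m\ge M_0$, so $\theta$ is injective.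

In every case $\theta$ is surjective if and only if it is injective, so $G$ is Hopfian and co-Hopfian. With Section 9 and (G2), Theorem A is proved: a Hopfian torsion abelian group with $ns(G)=\infty$ exists. $\square$

## 11. $2^{\mathfrak c}$ isomorphism types

We prove Theorem B(a). The construction leaves room for a free binary decision at each of its $\mathfrak c$ stages.

**Step 1. Groups $G^\chi$.** Let $\chi:\mathfrak c\to\{0,1\}$. All choices below are made by a fixed choice function depending only on the previous data. At stage $\alpha$ we are given $G_\alpha$ and the set $Z$ of elements forbidden so far, with $|Z|<\mathfrak c$ and $Z\cap G_\alpha=\emptyset$. First apply Lemma 2(ii) with $\psi=\psi_\alpha$ as before, obtaining $x_\alpha\in K'$ and the new forbidden element $z_\alpha=\psi_\alpha(x_\alpha)\notin K'$. Then take the set $E$ of Lemma 2(i) for $K'$ and $Z\cup\{z_\alpha\}$ (which is disjoint from $K'$), and choose $y_\alpha\in\bar B[p]\setminus E$. This is possible since $|E|<\mathfrak c=|\bar B[p]|$.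

- If $\chi(\alpha)=1$, let $G_{\alpha+1}\ni y_\alpha$ be the extension of $K'$ given by Lemma 2(i) with $k=1$ and $x=y_\alpha$. It avoids $Z\cup\{z_\alpha\}$, which is the new set of forbidden elements.
- If $\chi(\alpha)=0$, let $G_{\alpha+1}=K'$ and forbid $y_\alpha$ as well. This is allowed, since by Lemma 2(i) $y_\alpha$ lies in an extension of $K'$ but not in $K'$.

At each stage at most two elements become forbidden, so $|Z|<\mathfrak c$ persists, and as before $|G_\alpha|\le\aleph_0+|\alpha|$. The union $G^\chi$ satisfies (G1), (G2), (G3) for the same reasons, and Sections 9 and 10 used nothing else. So every $G^\chi$ is a group as in Theorem A.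

**Step 2. Different $\chi$ give different subgroups.** If $\chi\ne\chi'$ first differ at $\alpha$, both constructions have the same data up to the choice of $y_\alpha$, so they produce the same $y_\alpha$. It lies in the group whose function has value $1$ at $\alpha$ and is forbidden in the other. So there are $2^{\mathfrak c}$ distinct subgroups $G^\chi$ of $\bar B$.

**Step 3. Few of them are isomorphic.** We bound each isomorphism class by counting endomorphisms of $\bar B$. An isomorphism $G^\chi\to G^{\chi'}$ extends to some $\psi\in\mathrm{End}(\bar B)$ by Lemma 3, and then $G^{\chi'}=\psi(G^\chi)$. As $|\mathrm{End}(\bar B)|\le\mathfrak c$, each isomorphism class contains at most $\mathfrak c$ of the groups $G^\chi$. Hence there are $2^{\mathfrak c}$ isomorphism classes. $\square$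

## 12. The bound $|G|\le\mathfrak c$ and the exclusion of countable groups

We prove Theorem B(b). Let $G=\bigoplus_pG_p$ be Hopfian torsion with $ns(G)=\infty$. Direct summands of Hopfian groups are Hopfian: extend a surjective endomorphism of the summand by the identity on a complement. So every $G_p$ is Hopfian.

**Step 1. Reduction to a component.** We project a non-singular string to a suitable $G_p$. Let $\{x_n\}$ be a non-singular string of $\phi\in\mathrm{End}(G)$; then $\phi$ maps each $G_p$ into itself. The element $x_0$ has nonzero components $x_{0,p}$ for only finitely many $p$. If all orbits $\{\phi^j(x_{0,p})\}_j$ were finite, then $\{\phi^j(x_0)\}_j$ would be finite, contrary to non-singularity. So for some $p$ the orbit of $x_{0,p}$ is infinite, which means that the elements $\phi^j(x_{0,p})$, $j\in\mathbb N$, are pairwise distinct. The components $x_{n,p}$ form a pseudostring of $\phi|_{G_p}$. If $x_{m,p}=x_{n,p}$ with $m<n$, apply $\phi^n$: this gives $\phi^{n-m}(x_{0,p})=x_{0,p}$, so the orbit of $x_{0,p}$ would be finite, a contradiction. So $\{x_{n,p}\}_n$ is a non-singular string of $\phi|_{G_p}$. Thus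 $ns(\phi|_{G_p})\ne0$, and by the dichotomy $ns\in\{0,\infty\}$ recalled in Section 2, $ns(G_p)=\infty$. In particular this $G_p$ is infinite.

**Step 2. Each $G_p$ is reduced with a countable basic subgroup.** We extract the structure that Hopficity forces, for every prime $p$. A divisible subgroup is a direct summand, and a nonzero divisible $p$-group has a summand $\mathbb Z(p^\infty)$. That group is not Hopfian (multiplication by $p$ is surjective and not injective). So $G_p$ has no nonzero divisible subgroup.

Recall that a *basic subgroup* of a $p$-group $A$ is a pure subgroup $C$ which is a direct sum of cyclic groups and has divisible quotient $A/C$. It exists, and it can be written $C\cong\bigoplus_n\mathbb Z(p^n)^{(f_n)}$. For example, $B$ is basic in $\bar B$ by Facts 2 and 4. In a basic subgroup $C$ of $G_p$ the part $\mathbb Z(p^n)^{(f_n)}$ is a bounded pure subgroup of $G_p$, hence a direct summand of $G_p$, hence Hopfian. If $f_n$ were infinite, a shift on countably many of its basis elements, with the identity on the others, would be surjective and not injective. So all $f_n$ are finite, and $C$ is countable.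

**Step 3. $|G|\le\mathfrak c$.** We code the elements of $G_p$ by sequences in $C$. As $G_p/C$ is divisible, we can fix for each $g\in G_p$ a decomposition $g=b+ph$ with $b\in C$, $h\in G_p$. Iterating, $g=g_0$ and $g_i=b_i+pg_{i+1}$, we attach to $g$ a sequence $(b_i)\in C^{\mathbb N}$. If $g,g'$ give the same sequence, then $g_i-g_i'=p(g_{i+1}-g_{i+1}')$ for all $i$, so these differences generate a divisible subgroup, which is $0$ by Step 2; thus $g=g'$. Hence $|G_p|\le|C|^{\aleph_0}\le\mathfrak c$ for every $p$. As $G$ is a direct sum of countably many such groups, $|G|\le\mathfrak c$.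

**Step 4. Ulm factors.** To exclude countable groups we recall their classification. For a $p$-group $A$ put $p^\omega A=\bigcap_np^nA$. Put $A^0=A$, $A^{\rho+1}=p^\omega A^\rho$, and take intersections at limit ordinals. If $A$ is reduced, there is a least $\tau$ with $A^\tau=0$; the *Ulm factors* of $A$ are the quotients $A_\rho=A^\rho/A^{\rho+1}$, $\rho<\tau$. For example, a nonzero direct sum $C$ of cyclic $p$-groups has $p^\omega C=0$, so its only Ulm factor is $C$ itself. We use three classical theorems.

- (Prüfer) A countable $p$-group without nonzero elements of infinite height is a direct sum of cyclic groups.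
- (Ulm) Two countable reduced $p$-groups with the same Ulm factors are isomorphic.
- (Zippin) Given a countable ordinal $\tau$ and nonzero countable direct sums of cyclic $p$-groups $A_\rho$, $\rho<\tau$, with $A_\rho$ unbounded whenever $\rho+1<\tau$, there is a countable reduced $p$-group with Ulm factors $A_\rho$.

For the last two see L. Fuchs, *Infinite Abelian Groups* II, Ch. XII.

If $A$ is countable and reduced, then $\tau$ is countable and all $A_\rho$ are nonzero. Each quotient $A_\rho$ has no nonzero elements of infinite height: if $x\in A^\rho$ and for every $n$ we have $x=p^ny+z$ with $y\in A^\rho$ and $z\in A^{\rho+1}\subseteq p^nA^\rho$, then $x\in p^\omega A^\rho=A^{\rho+1}$. So each $A_\rho$ is a direct sum of cyclic groups by Prüfer's theorem. If $A_\rho$ is bounded, say $p^nA_\rho=0$, then $p^nA^\rho\subseteq A^{\rho+1}\subseteq p^{n+1}A^\rho$. So $p^nA^\rho=p^{n+1}A^\rho$ is divisible, hence $0$, and $A^{\rho+1}\subseteq p^nA^\rho=0$, so $\rho+1=\tau$. Thus the Ulm factors of $A$ satisfy the hypotheses of Zippin's theorem.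

**Step 5. A countable Hopfian $p$-group $A$ is finite.** We split off a non-Hopfian summand from an infinite one. By the argument of Step 2, $A$ is reduced and its basic subgroups have finite $f_n$. If $A$ is bounded, it is a direct sum of cyclic groups, so it is its own basic subgroup, with only finitely many nonzero $f_n$; so $A$ is finite.

Suppose $A$ is unbounded. Then $A/p^\omega A$ is a direct sum of cyclic groups, and it is unbounded: if $p^n(A/p^\omega A)=0$, the computation in Step 4 with $\rho=0$ gives $p^nA=0$. So infinitely many orders occur among its cyclic summands. Choosing one summand for every second of the orders that occur, write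
$$A/p^\omega A=C_1\oplus C_2,\qquad C_1=\bigoplus_{i\ge1}\mathbb Z(p^{n_i}),\quad n_1<n_2<\cdots,$$
with $C_2$ the direct sum of the remaining summands, still unbounded. By Zippin's theorem there is a countable reduced $p$-group $A'$ whose first Ulm factor is $C_2$ and whose other Ulm factors are those of $A$. Since $p^\omega C_1=0$, we have $p^\omega(A'\oplus C_1)=p^\omega A'$. So the first Ulm factor of $A'\oplus C_1$ is $C_2\oplus C_1$ and its other Ulm factors are those of $A$. By Ulm's theorem $A\cong A'\oplus C_1$, so $A$ has a direct summand isomorphic to $C_1$.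

But $C_1$ is not Hopfian. With generators $c_i$ of order $p^{n_i}$, the assignment $c_{i+1}\mapsto c_i$, $c_1\mapsto0$ defines an endomorphism because $n_i<n_{i+1}$; it is surjective and kills $c_1\ne0$. As summands of Hopfian groups are Hopfian, this is a contradiction.

**Step 6. Conclusion of (b).** The component $G_p$ of Step 1 is an infinite Hopfian $p$-group with $ns(G_p)=\infty$, so by Step 5 it is uncountable; and $|G|\le\mathfrak c$ by Step 3. So there are no countable examples, and none larger than the groups of Theorem A. $\square$
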